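# Coefficients of $z_1^m$ larger than $m$ in the class $S^0(\mathbb B^2)$

## The class $\mathcal M$, the class $S^0$, and the Koebe flow

Throughout, $\mathbb D$ is the unit disc in $\mathbb C$, $\mathbb B^n\subset\mathbb C^n$ is the unit ball for the standard Hermitian product $\langle\cdot,\cdot\rangle$, and "univalent" means holomorphic and injective. The main case is $n=2$. For a power series in $\zeta$, the symbol $[\zeta^m]$ denotes its coefficient of $\zeta^m$. Two functions on the disc appear everywhere: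
$$k(\zeta)=\frac{\zeta}{(1-\zeta)^2},\qquad p_0(\zeta)=\frac{1-\zeta}{1+\zeta},\qquad\text{with}\qquad k'(\zeta)\,\zeta\,p_0(\zeta)=k(\zeta). \tag{1}$$
The identity holds because $k'(\zeta)=(1+\zeta)/(1-\zeta)^3$. We also write
$$P(\zeta)=\mathrm{Re}\,p_0(\zeta)=\frac{1-|\zeta|^2}{|1+\zeta|^2}>0 .$$

**Definition 1 (the class $S$).** $S=S(\mathbb B^n)$ is the set of univalent maps $f:\mathbb B^n\to\mathbb C^n$ with $f(0)=0$ and $df_0=\mathrm{id}$.

For example, $(z_1,z_2)\mapsto(z_1,z_2-az_1^2)$ is in $S(\mathbb B^2)$ for every $a\in\mathbb C$: its inverse is $(w_1,w_2)\mapsto(w_1,w_2+aw_1^2)$. Since $a$ is arbitrary, coefficients are unbounded on $S(\mathbb B^2)$, and a coefficient problem needs a smaller class.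

**Definition 2 (the class $\mathcal M$).** $\mathcal M$ is the set of holomorphic $h:\mathbb B^n\to\mathbb C^n$ with $h(0)=0$, $dh_0=\mathrm{id}$ and $\mathrm{Re}\,\langle h(z),z\rangle\ge0$ for all $z\in\mathbb B^n$.

The inequality says that $-h$ does not point outward: along $\dot v=-h(v)$ we have $\frac{d}{dt}|v|^2=-2\,\mathrm{Re}\,\langle h(v),v\rangle\le0$. Here are three examples.

1. $h(z)=p_0(z_1)\,z$. Here $\mathrm{Re}\,\langle h(z),z\rangle=|z|^2P(z_1)\ge0$.
2. $h(z)=(z_1p_0(z_1),z_2)$ on $\mathbb B^2$. Here $\mathrm{Re}\,\langle h(z),z\rangle=|z_1|^2P(z_1)+|z_2|^2\ge0$.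
3. $h(z)=(z_1,z_2+az_1^2)$ on $\mathbb B^2$. Here $\mathrm{Re}\,\langle h(z),z\rangle=|z|^2+\mathrm{Re}(az_1^2\bar z_2)$. On the sphere $|z|=r$ the maximum of $|z_1|^2|z_2|$ is $r^3\max_{0\le x\le1}(1-x^2)x=\frac{2}{3\sqrt3}r^3$, and the phase of $az_1^2\bar z_2$ is free. So $h\in\mathcal M$ if and only if $r^2\ge|a|\frac{2}{3\sqrt3}r^3$ for all $r<1$, that is, $|a|\le\frac{3\sqrt3}2$.

**Definition 3 (the class $S^0$: maps with parametric representation, in the sense of Graham, Hamada and Kohr).** $S^0=S^0(\mathbb B^n)$ consists of those $f\in S$ for which there is $h:\mathbb B^n\times[0,\infty)\to\mathbb C^n$ with $h(\cdot,t)\in\mathcal M$ for every $t\ge0$ and $h(z,\cdot)$ measurable for every $z$, such that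
$$f(z)=\lim_{t\to\infty}e^tv(z,t)\quad\text{locally uniformly on }\mathbb B^n,$$
where $v(z,\cdot)$ is the unique locally absolutely continuous solution of $\frac{\partial v}{\partial t}=-h(v,t)$ for a.e. $t\ge0$, $v(z,0)=z$.

For $n=1$ this class is the classical class $S$ of normalized univalent functions on $\mathbb D$. Let us run the definition on the three fields above.

In example 3, $v_1=e^{-t}z_1$ and $\frac{d}{dt}(e^tv_2)=-ae^{-t}z_1^2$, so $e^tv\to(z_1,z_2-az_1^2)$. This map is in $S^0(\mathbb B^2)$ when $|a|\le\frac{3\sqrt3}{2}$. Note that the field pushes trajectories off the slice $\{z_2=0\}$.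

For examples 1 and 2 we need the one-variable flow $\dot V=-Vp_0(V)$, $V_0=\zeta$. By (1), $\frac{d}{dt}k(V)=-k'(V)Vp_0(V)=-k(V)$, so
$$k(V_t(\zeta))=e^{-t}k(\zeta),\qquad V_t=k^{-1}(e^{-t}k). \tag{2}$$
This makes sense because $k$ maps $\mathbb D$ bijectively onto $\mathbb C\setminus(-\infty,-\frac14]$, which is starlike about $0$. Also $V_t(\zeta)=e^{-t}\zeta+O(\zeta^2)$, and each Taylor coefficient of $V_t$ is a real polynomial in $e^{-t}$. In example 2 we have $v=(V_t(z_1),e^{-t}z_2)$. Since $e^tV_t(\zeta)=k(\zeta)(1-V_t(\zeta))^2\to k(\zeta)$ locally uniformly, the map is $(k(z_1),z_2)$. Example 1 is the one we will perturb.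

**Lemma 0 (Koebe flow).** On $\mathbb B^n$, the solution of $\dot v=-p_0(v_1)v$, $v(0)=w$, is
$$\Phi_t(w)=e^{-t}\big(1-V_t(w_1)\big)^2F(w),\qquad F(w)=\frac{w}{(1-w_1)^2}, \tag{3}$$
and $e^t\Phi_t\to F$ locally uniformly. The map $F$ is in $S^0(\mathbb B^n)$, and $F_1=k(z_1)=\sum_{m\ge1} mz_1^m$.

*Proof.* The first component of (3) is $e^{-t}(1-V_t)^2k(w_1)=(1-V_t)^2k(V_t)=V_t$, as it should be. Put $q=e^{-t}(1-V_t)^2$. Then
$$\frac{\dot q}{q}=-1-\frac{2\dot V}{1-V}=-1+\frac{2Vp_0(V)}{1-V}=-1+\frac{2V}{1+V}=-p_0(V),$$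
so every component of $\Phi_t=qF(w)$ solves its equation, and $\Phi_0(w)=w$. By (2), $V_t\to0$ locally uniformly, which gives the limit. Finally $F$ is univalent: $F_1=k(z_1)$ determines $z_1$, and then $z_j=(1-z_1)^2F_j$. Clearly $F(0)=0$ and $dF_0=\mathrm{id}$. $\square$

**Facts on positive real part.** For $\theta\in\mathbb R$ let $p_\theta(\zeta)=p_0(e^{i\theta}\zeta)$. Then
$$\mathrm{Re}\,p_\theta(\zeta)=\frac{1-|\zeta|^2}{|\zeta-x|^2},\quad x=-e^{-i\theta},\qquad p_\theta(\zeta)=1+2\sum_{j\ge1}(-1)^je^{ij\theta}\zeta^j, \tag{4}$$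
so $\mathrm{Re}\,p_\theta$ is the Poisson kernel at the boundary point $x$, and $\theta=0$ corresponds to $x=-1$. If $\rho(\theta)\ge0$ is continuous and $2\pi$-periodic, then $\pi=\frac1{2\pi}\int_{-\pi}^\pi\rho(\theta)p_\theta\,d\theta$ is holomorphic, $\pi(0)$ is the mean of $\rho$, and $\mathrm{Re}\,\pi$ is the Poisson integral of the boundary function $-e^{-i\theta}\mapsto\rho(\theta)$. For example, $\rho\equiv K$ gives $\pi\equiv K$.

If $G$ is holomorphic near $\overline{\mathbb D}$, then $G$ is the Poisson integral of its boundary values, hence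
$$|G(\zeta)|\le\text{the Poisson integral of }|G|\text{ at }\zeta. \tag{5}$$

We also use Carathéodory's bound ($|q_j|\le2$ for $p=1+\sum q_j\zeta^j$ with $\mathrm{Re}\,p\ge0$) and Harnack's inequality ($\frac{1-|\zeta|}{1+|\zeta|}\le\mathrm{Re}\,p(\zeta)\le\frac{1+|\zeta|}{1-|\zeta|}$ for the same $p$).

## Is $|b^1_{m,0}|\le m$ on $S^0(\mathbb B^2)$?

For $f=(f_1,f_2)\in S^0(\mathbb B^2)$ write
$$f_1(z_1,z_2)=z_1+\sum_{|\alpha|\ge2}b^1_\alpha z_1^{\alpha_1}z_2^{\alpha_2},$$
so $b^1_{m,0}$ is the coefficient of $z_1^m$ in $f_1$, that is, $[\zeta^m]f_1(\zeta,0)$. It is known that $|b^1_{2,0}|\le2$ on $S^0$, with equality for $(k(z_1),z_2)$. The following question is taken from Filippo Bracci, Oliver Roth, "Support points and the Bieberbach conjecture in higher dimension", arXiv:1603.01532 (2016): is $|b^1_{m,0}|\le m$ for all $f\in S^0$ and all $m\ge3$? The map $F$ shows that the value $m$ is attained. The answer is no, for every $m\ge3$.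

**Theorem 1.** Let $m\ge3$. There are maps $f^\eta\in S^0(\mathbb B^2)$ (small $\eta>0$), converging locally uniformly as $\eta\to0$ to $F(z)=z/(1-z_1)^2\in S^0(\mathbb B^2)$ (for which $b^1_{m,0}=m$), such that
$$b^1_{m,0}(f^\eta)=m+Q\eta^2+O(\eta^3)\quad\text{with }Q>0.$$
In particular $\sup_{S^0}|b^1_{m,0}|>m$, and $F$ is not even a local maximum of $\mathrm{Re}\,b^1_{m,0}$ on $S^0$. The same holds on $\mathbb B^n$ for every $n\ge2$, with $F(z)=z/(1-z_1)^2$ on $\mathbb B^n$ and the coefficient of $z_1^m$ in $f_1$.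

At the end we also prove an upper bound for the supremum (Proposition 2).

## The coefficients $m=2$ and $m=3$ by hand

In this section the fields are piecewise continuous in $t$ and bounded on $|z|\le\frac12$ uniformly in $t$; every field constructed below has this property. Write
$$h_1=z_1+q_{20}z_1^2+q_{11}z_1z_2+q_{02}z_2^2+q_{30}z_1^3+\cdots,\qquad h_2=z_2+r_{20}z_1^2+\cdots,$$
with coefficients depending on $t$. Start on the slice, at $(\zeta,0)$. The derivative of $v(\cdot,t)$ at $0$ is $e^{-t}\mathrm{id}$, so $v_1=e^{-t}\zeta+x_2\zeta^2+x_3\zeta^3+\cdots$ and $v_2=y_2\zeta^2+\cdots$.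

At order $\zeta^2$, the product $v_1v_2=O(\zeta^3)$ does not contribute, and $\dot x_2=-x_2-q_{20}e^{-2t}$. Hence $e^tx_2=-\int_0^te^{-s}q_{20}(s)\,ds$, and in the limit
$$b^1_{2,0}=-\int_0^\infty e^{-t}q_{20}(t)\,dt .$$
Since $\langle h(\zeta,0),(\zeta,0)\rangle=|\zeta|^2h_1(\zeta,0)/\zeta$, the function $h_1(\zeta,0,t)/\zeta=1+q_{20}\zeta+\cdots$ has nonnegative real part. Therefore $|q_{20}|\le2$ and $|b^1_{2,0}|\le2$: for $m=2$ the second variable is invisible.

At order $\zeta^3$ it becomes visible. From $\dot y_2=-y_2-r_{20}e^{-2t}$ we get $y_2=-e^{-t}\int_0^te^{-s}r_{20}(s)\,ds$. The coefficient of $\zeta^3$ in $\dot v_1=-h_1(v)$ gives $\dot x_3=-x_3-2q_{20}e^{-t}x_2-q_{11}e^{-t}y_2-q_{30}e^{-3t}$. Multiply by $e^t$, integrate, and use $-2\int_0^\infty q_{20}x_2\,dt=2\iint_{s<t}e^{-t-s}q_{20}(t)q_{20}(s)\,ds\,dt=\big(\int_0^\infty e^{-t}q_{20}\,dt\big)^2$. The result is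
$$b^1_{3,0}=\Big(\int_0^\infty e^{-t}q_{20}\,dt\Big)^2-\int_0^\infty e^{-2t}q_{30}\,dt+\iint_{0\le s<t}e^{-t-s}q_{11}(t)\,r_{20}(s)\,ds\,dt. \tag{6}$$
For $F$ we have $q_{20}=-2$, $q_{30}=2$, $q_{11}=r_{20}=0$, and (6) gives $4-1=3$, as it should.

The double integral in (6) is the only new effect. Indeed, if $h_2(\zeta,0,t)=0$ for all $t$, the slice is invariant, $f_1(\zeta,0)$ is a function of the classical class $S$, and its coefficients satisfy $|b^1_{m,0}|\le m$ by de Branges's theorem. So a counterexample must push the slice away, through a term of $h_2$ in $z_1$ alone, and feel the displacement, through a term of $h_1$ containing $z_2$. If both terms have size $\eta$, the effect has size $\eta^2$. The question is what the condition $h(\cdot,t)\in\mathcal M$ charges for it.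

## Coupling by $z_1z_2$ and $z_1^2$, and its price at the boundary of the ball

The first thing to try is the simplest coupling, with real functions $c(t),g(t)$:
$$h_1=z_1p_0(z_1)+\eta g\,z_1z_2,\qquad h_2=z_2p_0(z_1)-\eta c\,z_1^2 .$$
Write $z=(\zeta,y)$. Since $\mathrm{Re}(\zeta^2\bar y)=\mathrm{Re}(\bar\zeta^2y)$,
$$\mathrm{Re}\,\langle h,z\rangle=(|\zeta|^2+|y|^2)P(\zeta)+\eta\,\mathrm{Re}\big\{y\,[\,g|\zeta|^2-c\bar\zeta^2\,]\big\}.$$
Here is the obstruction. Take $\zeta=re^{i\varphi}$ with $e^{i\varphi}\ne-1$ and $g\ne ce^{-2i\varphi}$, take $|y|^2=\frac12(1-r^2)$, and choose the phase of $y$ so that the last term is negative. That term has size $|\eta|r^2|g-ce^{-2i\varphi}|\sqrt{(1-r^2)/2}$, while the first is at most $P=O(1-r^2)$. As $r\to1$ the sum is negative. So if $(c,g)\ne(0,0)$, the field leaves $\mathcal M$ for every $\eta\ne0$. The cross term is of order $|y|$, the available positivity only of order $|y|^2$.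

One can pay for this. In $h_1$, replace $p_0$ by $p_0+\eta^2(\pi-\mu p_0)$ with $\mathrm{Re}\,\pi>0$ and $\mu=\pi(0)$, which keeps $dh_0=\mathrm{id}$. Put $K=|c|+|g|$ and $\pi\equiv\mu=4K^2$. Since $|y|^2\le1-|\zeta|^2$, we have $|y|^2/|1+\zeta|^2\le P$, and
$$|\eta||y|K\le\tfrac14\frac{|y|^2}{|1+\zeta|^2}+\eta^2K^2|1+\zeta|^2\le\tfrac14P+4\eta^2K^2 .$$
The bracket above is at most $K|\zeta|^2$ in modulus, so $\mathrm{Re}\,\langle h,z\rangle\ge|\zeta|^2\big[(1-4\eta^2K^2)P+4\eta^2K^2-\frac14P-4\eta^2K^2\big]\ge0$ for small $\eta$. The field is admissible, but the coefficient $m=3$ drops. With $\varepsilon(t)=4\eta^2K(t)^2$ we now have $q_{20}=-2(1-\varepsilon)$, $q_{30}=2(1-\varepsilon)$, $q_{11}=\eta g$, $r_{20}=-\eta c$, and (6) gives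
$$b^1_{3,0}=3-\int_0^\infty\varepsilon\,(8e^{-t}-2e^{-2t})\,dt+4\Big(\int_0^\infty e^{-t}\varepsilon\,dt\Big)^2-\eta^2\iint_{s<t}e^{-t-s}g(t)c(s)\,ds\,dt .$$
The price is at least $24\,\eta^2\int K^2e^{-t}\,dt$, because $8e^{-t}-2e^{-2t}\ge6e^{-t}$. The gain is at most
$$\eta^2\int|g|e^{-t}dt\int|c|e^{-t}dt\le\frac{\eta^2}4\Big(\int Ke^{-t}dt\Big)^2\le\frac{\eta^2}4\int K^2e^{-t}dt .$$
The squared term is $O(\eta^4)$. So this attempt loses. Rescaling $c$ and $g$ does not help, because price and gain are both quadratic in $(c,g)$. We need a coupling whose price can be made negligible.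

## A coupling weight that cancels on the unit circle

Take general coupling terms: $\eta z_1z_2A(z_1)$ in $h_1$ and $-\eta z_1^2B(z_1)$ in $h_2$. The cross term is then
$$\eta\,\mathrm{Re}\big\{y\,\bar\zeta\,[\,\zeta A(\zeta)-\overline{\zeta B(\zeta)}\,]\big\}.$$
The trouble occurs as $|\zeta|\to1$, so we want the bracket to vanish on the circle. If $A,B$ are holomorphic near $\overline{\mathbb D}$, this is impossible unless $A=B=0$: the bracket is harmonic, so it would vanish in $\mathbb D$; then $\zeta A$ is both holomorphic and antiholomorphic, hence constant, hence $0$, and the same for $\zeta B$. So a boundary singularity is forced. The natural place is $\zeta=-1$, where $P$ has its pole. There is a good candidate, $A=B=c/(1+\zeta)^2$, because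
$$\frac{\zeta}{(1+\zeta)^2}=\frac1{\bar\zeta+2+\zeta}=\frac1{|1+\zeta|^2}\quad\text{is real for }|\zeta|=1,\ \zeta\neq-1 .$$

The pole itself cannot be allowed. For $c\ne0$, $\eta\neq0$ put $\zeta=-1+\varepsilon e^{i\pi/4}$ and $|y|=\frac12\sqrt\varepsilon$. For small $\varepsilon$ we have $1-|\zeta|^2=\sqrt2\varepsilon-\varepsilon^2\ge\varepsilon>|y|^2$, and by the computation (7) below, with $\lambda=1$, the factor multiplying $y$ in the cross term has modulus $|\eta c||\zeta|\cdot2|\mathrm{Im}\,\zeta|(1-|\zeta|^2)/\varepsilon^4\ge\sqrt2\,|\eta c||\zeta|\varepsilon^{-2}$. With the worst phase of $y$ the cross term is at most $-\frac1{\sqrt2}|\eta c||\zeta|\varepsilon^{-3/2}$. On the positive side $P\le\sqrt2/\varepsilon$, and by Harnack any correction $\pi$ has $\mathrm{Re}\,\pi\le2\pi(0)/(1-|\zeta|)\le4\pi(0)/\varepsilon$. So $\mathrm{Re}\,\langle h,z\rangle<0$ for small $\varepsilon$, whatever $\eta\ne0$ is.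

The way out is to move the pole slightly outside: take $A=B=c/(1+\lambda\zeta)^2$ with $\lambda<1$. The same algebra works with a small defect:
$$\frac{|\zeta|^2}{(1+\lambda\zeta)^2}-\frac{\bar\zeta^2}{(1+\lambda\bar\zeta)^2}=\bar\zeta\,\frac{\zeta(1+\lambda\bar\zeta)^2-\bar\zeta(1+\lambda\zeta)^2}{|1+\lambda\zeta|^4}=\bar\zeta\,\frac{(\zeta-\bar\zeta)(1-\lambda^2|\zeta|^2)}{|1+\lambda\zeta|^4}, \tag{7}$$
because in the middle numerator the terms $2\lambda|\zeta|^2$ cancel and the remaining ones are $\zeta-\bar\zeta-\lambda^2|\zeta|^2(\zeta-\bar\zeta)$. Now split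
$$1-\lambda^2|\zeta|^2=\lambda^2(1-|\zeta|^2)+(1-\lambda^2). \tag{8}$$
The first part carries a factor $P$, so for fixed $\lambda$ it is harmless once $\eta$ is small. The second part must be paid for by a correction $\pi$ with boundary density proportional to $(1-\lambda^2)^2/|1-\lambda e^{i\theta}|^4$. The total mass of this density is
$$\frac{(1-\lambda^2)^2}{2\pi}\int_{-\pi}^\pi\frac{d\theta}{|1-\lambda e^{i\theta}|^4}=(1-\lambda^2)^2\sum_{j\ge0}(j+1)^2\lambda^{2j}=\frac{1+\lambda^2}{1-\lambda^2},$$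
which blows up as $\lambda\to1$. What saves the argument is that the mass sits near $\theta=0$, where $p_\theta$ is close to $p_0$, and what enters the field is $p_\theta-p_0$. We will see that mass at angle $\theta$ costs at most a constant times $1-\cos\theta$, and $\int(1-\lambda^2)^2|1-\lambda e^{i\theta}|^{-4}(1-\cos\theta)\,d\theta=O(1-\lambda)$. So the $c$-coupling is free in the limit, provided the limits are taken in the right order: first compute the coefficient of $\eta^2$ for fixed $\lambda$, then choose $\lambda$ close to $1$ to make that coefficient positive, and only then let $\eta\to0$.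

For $m=3$ the $c$-coupling alone does not win: (6) with $q_{11}=\eta c$, $r_{20}=-\eta c$ contributes $-\frac{\eta^2}2\big(\int e^{-t}c\,dt\big)^2\le0$. So we keep an additional, paid coupling $g(t)z_1z_2$. Its price is quadratic in $g$ and does not involve $c$, while the gain $-\iint e^{-t-s}g(t)c(s)$ is linear in $c$, so a large $c$ wins.

## The vector field and its membership in $\mathcal M$

**Step 1. Definition of the field, and proof that it lies in $\mathcal M$.** This step makes the plan precise. Fix $T>0$, real, bounded, piecewise continuous functions $c,g$ on $[0,\infty)$ (finitely many pieces, with one-sided limits) that vanish for $t>T$, and $\lambda\in(0,1)$. Put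
$$\rho_t(\theta)=\frac{64\,c(t)^2(1-\lambda^2)^2}{|1-\lambda e^{i\theta}|^4}+4g(t)^2,\qquad\pi_t=\frac1{2\pi}\int_{-\pi}^\pi\rho_t(\theta)p_\theta\,d\theta,\qquad\mu_t=\pi_t(0)=\frac1{2\pi}\int_{-\pi}^\pi\rho_t\,d\theta,$$
and for real $\eta$ define $h=h^\eta$ by
$$\begin{aligned}h_1(z,t)&=z_1\big[p_0+\eta^2(\pi_t-\mu_tp_0)\big](z_1)+\eta z_1z_2\Big(\frac{c(t)}{(1+\lambda z_1)^2}+g(t)\Big),\\ h_2(z,t)&=z_2p_0(z_1)-\eta\,c(t)\frac{z_1^2}{(1+\lambda z_1)^2}.\end{aligned}\tag{9}$$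

**Lemma 1.** There is $\eta_1>0$, depending on $\lambda,c,g$, such that $h^\eta(\cdot,t)\in\mathcal M$ for all $t\ge0$ and $|\eta|\le\eta_1$.

*Proof.* Clearly $h$ is holomorphic on $\mathbb B^2$ and $h(0)=0$. The bracket in $h_1$ has value $1+\eta^2(\mu_t-\mu_t)=1$ at $z_1=0$, so $dh_0=\mathrm{id}$. Let $z=(\zeta,y)\in\mathbb B^2$, $P=P(\zeta)$, $R=\mathrm{Re}\,\pi_t(\zeta)$. As in the previous section,
$$\mathrm{Re}\,\langle h,z\rangle=|\zeta|^2\big[(1-\eta^2\mu_t)P+\eta^2R\big]+|y|^2P+\eta\,\mathrm{Re}\Big\{y\Big[c\frac{|\zeta|^2}{(1+\lambda\zeta)^2}-c\frac{\bar\zeta^2}{(1+\lambda\bar\zeta)^2}+g|\zeta|^2\Big]\Big\}.$$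
By (7), the two $c$-terms together have modulus $|c|\,|\zeta|\cdot2|\mathrm{Im}\,\zeta|(1-\lambda^2|\zeta|^2)/|1+\lambda\zeta|^4$. Moreover $\bar\zeta(1+\zeta)=\bar\zeta+|\zeta|^2$ has imaginary part $-\mathrm{Im}\,\zeta$, so $|\mathrm{Im}\,\zeta|\le|\zeta||1+\zeta|$. This supplies a second factor $|\zeta|$, and
$$\mathrm{Re}\,\langle h,z\rangle\ge|\zeta|^2X+|y|^2P\ge|\zeta|^2X,$$
$$X=(1-\eta^2\mu_t)P+\eta^2R-|\eta||y|\Big[\frac{2|c||1+\zeta|(1-\lambda^2|\zeta|^2)}{|1+\lambda\zeta|^4}+|g|\Big].$$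
It remains to show $X\ge0$. We use three facts:

- $|y|^2\le1-|\zeta|^2$, so $|y|^2/|1+\zeta|^2\le P$;
- $|1+\zeta|\le2$;
- $|1+\lambda\zeta|\ge1-\lambda$, so $|1+\zeta|\le|1+\lambda\zeta|+(1-\lambda)\le2|1+\lambda\zeta|$. This holds for $|\zeta|\le1$.

Split $1-\lambda^2|\zeta|^2$ by (8). For the first part, $1-|\zeta|^2=|1+\zeta|^2P$ and $|y|\le1$ give
$$2|\eta||y||c||1+\zeta|\frac{\lambda^2(1-|\zeta|^2)}{|1+\lambda\zeta|^4}\le\frac{2|\eta c||1+\zeta|^3P}{(1-\lambda)^4}\le\frac{16|\eta c|}{(1-\lambda)^4}P .$$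
For the second part, use $2ab\le\frac14a^2+4b^2$ with $a=\frac{|y|}{|1+\zeta|}$ and $b=\frac{|\eta c||1+\zeta|^2(1-\lambda^2)}{|1+\lambda\zeta|^4}$. Here $a^2\le P$ and $|1+\zeta|^4\le16|1+\lambda\zeta|^4$, so
$$2|\eta||y||c||1+\zeta|\frac{1-\lambda^2}{|1+\lambda\zeta|^4}\le\frac14P+\frac{64\,\eta^2c^2(1-\lambda^2)^2}{|1+\lambda\zeta|^4}.$$
For the $g$-term, in the same way,
$$|\eta||y||g|=\frac{|y|}{|1+\zeta|}\cdot|\eta g||1+\zeta|\le\frac14P+\eta^2g^2|1+\zeta|^2\le\frac14P+4\eta^2g^2 .$$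
Finally, $R$ pays for the last two remainders. At the boundary point $x=-e^{-i\theta}$ we have $|1+\lambda x|=|1-\lambda e^{i\theta}|$. So $R$ is the Poisson integral of $x\mapsto64c^2(1-\lambda^2)^2|1+\lambda x|^{-4}+4g^2$, and (5) with $G(\zeta)=(1+\lambda\zeta)^{-4}$ gives
$$R\ge64c^2(1-\lambda^2)^2|1+\lambda\zeta|^{-4}+4g^2 .$$
Adding up,
$$X\ge P\Big(\frac12-\eta^2\mu_t-\frac{16|\eta c|}{(1-\lambda)^4}\Big)\ge0$$
when $|\eta|$ is small, uniformly in $t$, because $c$ and $\mu_t$ are bounded. $\square$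

**Step 2. The maps $f^\eta$ exist, lie in $S^0$, and tend to $F$.** Let $|\eta|\le\eta_1$ and let $v$ solve $\dot v=-h^\eta(v,t)$, $v(z,0)=z$. Since $\frac{d}{dt}|v|^2=-2\,\mathrm{Re}\,\langle h,v\rangle\le0$, a trajectory starting in $|z|\le r<1$ stays there. On this ball $h^\eta$ is bounded and Lipschitz in $z$, uniformly in $t$, so solutions exist for all $t\ge0$. The map $v(\cdot,t)$ is holomorphic. It is univalent because two trajectories that meet coincide. Linearizing at the fixed point $0$ gives $dv(\cdot,t)_0=e^{-t}\mathrm{id}$.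

For $t>T$ we have $c=g=0$, hence $\pi_t=0$, $\mu_t=0$, and the field is $p_0(z_1)z$. By Lemma 0, $v(z,t)=\Phi_{t-T}(v(z,T))$ for $t\ge T$. Since $|v(z,T)|\le|z|$, locally uniformly
$$e^tv(z,t)=e^T\,e^{t-T}\Phi_{t-T}(v(z,T))\longrightarrow f^\eta(z):=e^TF(v(z,T)). \tag{10}$$
The map $f^\eta$ is univalent as a composition of univalent maps, $f^\eta(0)=0$, and $df^\eta_0=e^Te^{-T}\mathrm{id}=\mathrm{id}$. So $f^\eta\in S^0(\mathbb B^2)$ by Definition 3. We record that $f_1^\eta=e^Tk(v_1(\cdot,T))$ and that $f^0=F$. On $|z|\le r$ the fields $h^\eta$ converge to $h^0$ uniformly on $[0,T]$, all trajectories stay in that ball, and $F$ is continuous there. Continuous dependence (Gronwall's inequality) gives $f^\eta\to F$ locally uniformly as $\eta\to0$.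

## The second-order term of $b^1_{m,0}(f^\eta)$

**Step 3. Expansion in $\eta$.** The purpose is a formula for the coefficient of $\eta^2$ with $\lambda,c,g$ fixed. Start at $(\zeta,0)$ with $|\zeta|\le\frac12$; trajectories stay in $|z|\le\frac12$. There $h^\eta$ is polynomial in $\eta$, holomorphic in $z$, and piecewise continuous in $t$. On each of the finitely many pieces the field and all its derivatives in $(z,\eta)$ are continuous up to the endpoints. So $v$ is smooth in $(\zeta,\eta)$ with derivatives continuous in $t$, and Taylor remainders in $\eta$ are uniform for $|\zeta|\le\frac12$, $t\in[0,T]$ and $\eta$ near $0$. All $O(\cdot)$ below are uniform in this sense.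

At $\eta=0$ we have $v=(V_t,0)$ with $V_t=V_t(\zeta)$ as in (2). So $v_1=V_t+O(\eta)$ and $v_2=\eta Y+O(\eta^2)$, where the second equation of (9) gives $\dot Y=-p_0(V)Y+cV^2(1+\lambda V)^{-2}$, $Y(0)=0$. Because $\dot V=-p_0(V)V$, the quotient satisfies $\frac{d}{dt}(Y/V)=cV(1+\lambda V)^{-2}$, so
$$Y(t)=V_t\int_0^tc(s)\frac{V_s}{(1+\lambda V_s)^2}\,ds. \tag{11}$$
(For $\zeta=0$ both sides vanish.) Now consider $u=e^tk(v_1)$, which would be constant for $\eta=0$. It satisfies $u(0)=k(\zeta)$ and $u(T)=f_1^\eta(\zeta,0)$. By (1), $k'(v_1)v_1=k(v_1)/p_0(v_1)$, so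
$$\dot u=u+e^tk'(v_1)\dot v_1=-u\Big\{\eta^2\Big(\frac{\pi_t}{p_0}-\mu_t\Big)(v_1)+\frac{\eta v_2}{p_0(v_1)}\Big(\frac{c}{(1+\lambda v_1)^2}+g\Big)\Big\}.$$
The braces are $O(\eta^2)$ since $v_2=O(\eta)$; hence $u=k(\zeta)+O(\eta^2)$. The braces equal
$$\eta^2\Big\{\frac{\pi_t(V_t)}{p_0(V_t)}-\mu_t+\frac{Y}{p_0(V_t)}\Big(\frac{c}{(1+\lambda V_t)^2}+g\Big)\Big\}+O(\eta^3).$$
Integrate over $[0,T]$ and extract $[\zeta^m]$ by Cauchy's formula on $|\zeta|=\frac12$, where the remainder is uniformly $O(\eta^3)$. With (11),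
$$b^1_{m,0}(f^\eta)=m+\eta^2Q_\lambda+O(\eta^3),\qquad Q_\lambda=-L_\lambda+N_\lambda, \tag{12}$$
$$L_\lambda=\int_0^T[\zeta^m]\,k\Big(\frac{\pi_t(V_t)}{p_0(V_t)}-\mu_t\Big)dt,$$
$$N_\lambda=-\int_0^T\!\!\int_0^t[\zeta^m]\,k\,\frac{V_t}{p_0(V_t)}\Big(\frac{c(t)}{(1+\lambda V_t)^2}+g(t)\Big)\frac{c(s)V_s}{(1+\lambda V_s)^2}\,ds\,dt .$$
Here $L_\lambda$ is the price and $N_\lambda$ the gain. Both are real, because all the power series involved have real coefficients; for $\pi_t$ this holds because $\rho_t$ is even in $\theta$.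

**Step 4. The price of $c$ disappears as $\lambda\to1$.** This is where the concentration of $\rho_t$ near $\theta=0$ is used.

**Lemma 2.** There is $C=C(m,T)$, independent of $\lambda,c,g$, with
$$|L_\lambda|\le C\int_0^T\big(128(1-\lambda^2)c^2+4g^2\big)\,dt .$$

*Proof.* Since $\mu_t$ is the mean of $\rho_t$,
$$L_\lambda=\int_0^T\frac1{2\pi}\int_{-\pi}^\pi\rho_t(\theta)\,w_t(\theta)\,d\theta\,dt,\qquad w_t(\theta)=[\zeta^m]\,k\,\frac{p_\theta(V_t)-p_0(V_t)}{p_0(V_t)} .$$
By (4), $p_\theta(V)-p_0(V)=2\sum_{j\ge1}(-1)^j(e^{ij\theta}-1)V^j$. Because $kV_t^j=O(\zeta^{j+1})$, only $j\le m-1$ contributes, and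
$$w_t(\theta)=\sum_{j=1}^{m-1}a_j(t)(e^{ij\theta}-1),\qquad a_j(t)=2(-1)^j[\zeta^m]\frac{kV_t^j}{p_0(V_t)} .$$
The $a_j$ are real polynomials in $e^{-t}$ and do not depend on $\lambda,c,g$. As $\rho_t$ is even, $e^{ij\theta}$ may be replaced by $\cos j\theta$ inside the integral. From $|\sin j\varphi|\le j|\sin\varphi|$ with $\varphi=\theta/2$ we get $0\le1-\cos j\theta\le j^2(1-\cos\theta)$. So the replaced $w_t$ is bounded in modulus by
$$C(1-\cos\theta),\qquad C=\sum_{j=1}^{m-1}j^2\max_{[0,T]}|a_j| .$$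
It remains to integrate $1-\cos\theta$ against $\rho_t$. The third fact in the proof of Lemma 1, at the boundary point $\zeta=-e^{i\theta}$, gives $1-\cos\theta=\frac12|1-e^{i\theta}|^2\le2|1-\lambda e^{i\theta}|^2$. Therefore
$$\frac1{2\pi}\int_{-\pi}^\pi\frac{(1-\lambda^2)^2(1-\cos\theta)}{|1-\lambda e^{i\theta}|^4}\,d\theta\le2(1-\lambda^2)^2\,\frac1{2\pi}\int_{-\pi}^\pi\frac{d\theta}{|1-\lambda e^{i\theta}|^2}=2(1-\lambda^2),$$
because the last mean is $\sum_{j\ge0}\lambda^{2j}=(1-\lambda^2)^{-1}$. Also $\frac1{2\pi}\int_{-\pi}^\pi(1-\cos\theta)\,d\theta=1$. Multiplying by $64c^2$ and $4g^2$ gives the claim. $\square$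

**Step 5. The limit of the gain, and a criterion.** Now we let $\lambda\to1$ with $c,g$ fixed. The coefficients in $N_\lambda$ are polynomials in $\lambda,e^{-t},e^{-s}$: expand $1/p_0(V)$ and $(1+\lambda V)^{-2}$ in powers of $V$ and recall that the coefficients of $V_t$ are polynomials in $e^{-t}$. So they converge uniformly on $[0,T]^2$, and $N_\lambda\to N$, where
$$N=-\iint_{0\le s<t\le T}\big[c(t)c(s)\,n(t,s)+g(t)c(s)\,\hat n(t,s)\big]\,ds\,dt, \tag{13}$$
$$n(t,s)=[\zeta^m]\,k\,\frac{V_t}{1-V_t^2}\,\frac{V_s}{(1+V_s)^2},\qquad\hat n(t,s)=[\zeta^m]\,k\,\frac{V_t(1+V_t)}{1-V_t}\,\frac{V_s}{(1+V_s)^2},$$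
since $\frac{1}{p_0(V)(1+V)^2}=\frac1{1-V^2}$. With Lemma 2,
$$\liminf_{\lambda\to1}Q_\lambda\ \ge\ N-4C\int_0^Tg^2\,dt. \tag{14}$$

**Criterion.** If the right side of (14) is positive for some $T,c,g$, then Theorem 1 holds for this $m$ and $n=2$.

Indeed, fix $\lambda<1$ with $Q_\lambda>0$ and put $Q=Q_\lambda$. By Step 2 and (12), the maps $f^\eta$ with small $\eta>0$ have all the required properties. Since $Q$ is real and positive, $|b^1_{m,0}(f^\eta)|\ge\mathrm{Re}\,b^1_{m,0}(f^\eta)>m$ for small $\eta$. As $f^\eta\to F$ in $S^0$, $F$ is not a local maximum of $\mathrm{Re}\,b^1_{m,0}$.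

## The coefficient $m=3$: a large free coupling against a fixed price

**Step 6. Choice of $c$ and $g$ for $m=3$.** Here we use that the gain contains a term linear in $c$, while the price in (14) does not contain $c$. Since $k=\zeta+O(\zeta^2)$ and $V_t=e^{-t}\zeta+O(\zeta^2)$, only lowest-order terms contribute to $[\zeta^3]$, and $n(t,s)=\hat n(t,s)=e^{-t-s}$, in agreement with (6). Put $x(t)=\int_0^te^{-s}c(s)\,ds$. Then
$$N=-\tfrac12x(T)^2-\int_0^Tg(t)e^{-t}x(t)\,dt .$$
We make $x$ return to $0$ at time $T$, so that the first term vanishes, and keep $x$ very negative in between. Take $T=2$, $g(t)=e^t$ on $[0,2]$, and with a constant $M>0$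
$$c(t)=-Me^t\ \text{ on }[0,1],\qquad c(t)=Me^t\ \text{ on }(1,2],\qquad c=g=0\ \text{ for }t>2 .$$
Then $x(t)=-M\min(t,2-t)$ on $[0,2]$, so $x(2)=0$, and $-\int_0^2x(t)\,dt=M$, the area of a triangle with base $2$ and height $M$. The right side of (14) is
$$M-4C\int_0^2e^{2t}\,dt=M-2C(e^4-1),\qquad C=C(3,2)\text{ independent of }M,$$
which is positive for large $M$. By the criterion, Theorem 1 holds for $m=3$, $n=2$. In particular there is $f\in S^0(\mathbb B^2)$ with $\mathrm{Re}\,b^1_{3,0}(f)>3$, so the answer to the question is no. $\blacksquare$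

The constant can be computed here. With $\tau=e^{-t}$, (2) gives $V_t=\tau\zeta+(2\tau-2\tau^2)\zeta^2+\cdots$, so $[\zeta^3]\,kV_t(1+2V_t+\cdots)=2\tau+(2\tau-2\tau^2)+2\tau^2=4\tau$. Hence $a_1=-8\tau$, $a_2=2\tau^2$, $C=8+4\cdot2=16$, and any $M>32(e^4-1)$ works. As a check, $\rho\equiv1$ costs $-(a_1+a_2)=8\tau-2\tau^2$ per unit of time, as in the attempt with constant $\pi$.

## The coefficients $m\ge4$: an indefinite quadratic form from two impulses

**Step 7. Choice of $c$ for $m\ge4$, with $g\equiv0$.** For $m=3$ the kernel $n(t,s)=e^{-t-s}$ has rank one, so with $g\equiv0$ we only got $-\frac12x(T)^2\le0$. For $m\ge4$ the kernel is richer, and the free coupling alone suffices. With $g\equiv0$ the right side of (14) is $N$, so we need $c$ with $N>0$.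

First we make the kernel explicit. Let $\tau=e^{-t}$, $\sigma=e^{-s}$. Since $1+4k(V)=\big(\frac{1+V}{1-V}\big)^2$, we have
$$\frac{V}{1-V^2}=\frac{k(V)}{\sqrt{1+4k(V)}},\qquad\frac{V}{(1+V)^2}=\frac{k(V)}{1+4k(V)} .$$
Inserting $k(V_t)=\tau k$ and $k(V_s)=\sigma k$ gives
$$n(t,s)=\tau\sigma\,\nu(\tau,\sigma),\qquad\nu(\tau,\sigma)=[\zeta^m]\,k^3(1+4\tau k)^{-1/2}(1+4\sigma k)^{-1}, \tag{15}$$
a polynomial in $\tau,\sigma$. Next we let $c$ consist of two short impulses. For $t_0\in(0,1)$, $0<\delta<t_0$, $T=2$ and $\alpha,\beta\in\mathbb R$ let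
$$c=\frac\alpha\delta\mathbf 1_{[0,\delta]}+\frac\beta\delta\mathbf 1_{[t_0,t_0+\delta]} .$$
From now on $\tau=e^{-t_0}$. In (13), the pairs $s<t$ inside one impulse fill half a square of side $\delta$, and the mixed pairs, with $s$ in the first and $t$ in the second impulse, fill a whole square. As $n$ is continuous, $\delta\to0$ gives
$$N\to-\tfrac12\big[\alpha^2\nu(1,1)+2\alpha(\beta\tau)\,\nu(\tau,1)+(\beta\tau)^2\nu(\tau,\tau)\big]. \tag{16}$$
If
$$\Delta(\tau):=\nu(1,1)\nu(\tau,\tau)-\nu(\tau,1)^2<0,$$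
the quadratic form in $(\alpha,\beta\tau)$ is indefinite. It then takes negative values, and $N>0$ for suitable $\alpha,\beta$ and small $\delta$. So it remains to find $\tau\in(e^{-1},1)$ with $\Delta(\tau)<0$. Clearly $\Delta(1)=0$, so we look near $\tau=1$. Put
$$E=\nu(1,1)=[\zeta^m]\frac{k^3}{(1+4k)^{3/2}}=[\zeta^m]\frac{\zeta^3}{(1-\zeta^2)^3},$$
$$H=[\zeta^m]\frac{k^4}{(1+4k)^{5/2}}=[\zeta^m]\frac{\zeta^4}{(1-\zeta)^3(1+\zeta)^5}=[\zeta^m]\frac{\zeta^4(1-\zeta)^2}{(1-\zeta^2)^5},$$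
where $\sqrt{1+4k}=\frac{1+\zeta}{1-\zeta}$ was used. Differentiating (15),
$$\partial_\tau\nu(1,1)=-2H,\qquad\partial_\sigma\nu(1,1)=-4H .$$

Let $m\ge4$ be even. Then $E=0$, because $\zeta^3(1-\zeta^2)^{-3}$ is odd, and $H=[\zeta^{m-4}]\frac{1+\zeta^2}{(1-\zeta^2)^5}>0$. So $\nu(\tau,1)$ vanishes at $\tau=1$ with derivative $-2H\ne0$. Hence $\nu(\tau,1)\neq0$ and $\Delta(\tau)=-\nu(\tau,1)^2<0$ for $\tau<1$ near $1$.

Let $m\ge5$ be odd. Then $E=[\zeta^{m-3}](1-\zeta^2)^{-3}=\binom{(m+1)/2}{2}>0$. In $(1-\zeta)^2=1-2\zeta+\zeta^2$ only the odd term contributes to $H$, so $H=-2[\zeta^{m-5}](1-\zeta^2)^{-5}<0$. Therefore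
$$\Delta'(1)=E(-2H-4H)-2E(-2H)=-2EH>0,$$
and with $\Delta(1)=0$ we get $\Delta(\tau)<0$ for $\tau<1$ near $1$.

This proves Theorem 1 for all $m\ge3$ when $n=2$. $\blacksquare$

Two checks by hand: for $m=4$, $\nu=6-2\tau-4\sigma$ and $\Delta(\tau)=-4(1-\tau)^2$. For $m=5$, $\nu=21-16\tau-32\sigma+6\tau^2+8\tau\sigma+16\sigma^2$, so $E=3$, $\partial_\tau\nu(1,1)=4$, $\partial_\sigma\nu(1,1)=8$, which matches $H=-2$. For $m=3$, $\nu\equiv1$ and $\Delta\equiv0$, which is why $g$ was needed there.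

## Dimension $n\ge3$

**Step 8. Extension to $\mathbb B^n$.** We add passive coordinates that follow the Koebe flow. With $h^\eta$ as in (9) and the same $c,g,\lambda,\eta$, define on $\mathbb B^n$
$$\tilde h(z,t)=\big(h_1^\eta(z_1,z_2,t),\,h_2^\eta(z_1,z_2,t),\,z_3p_0(z_1),\dots,z_np_0(z_1)\big).$$
Then $\tilde h(0,t)=0$ and $d\tilde h(\cdot,t)_0=\mathrm{id}$. For $z\in\mathbb B^n$ we have $(z_1,z_2)\in\mathbb B^2$, so Lemma 1 gives
$$\mathrm{Re}\,\langle\tilde h(z,t),z\rangle=\mathrm{Re}\,\langle h^\eta(z_1,z_2,t),(z_1,z_2)\rangle+\sum_{j\ge3}|z_j|^2P(z_1)\ge0 .$$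
Thus $\tilde h(\cdot,t)\in\mathcal M$ on $\mathbb B^n$. Let $\tilde v$ be the solution of $\dot{\tilde v}=-\tilde h(\tilde v,t)$, $\tilde v(z,0)=z$; as in Step 2 it exists for all $t$, does not increase in norm, is univalent in $z$, and has derivative $e^{-t}\mathrm{id}$ at $0$. For $t>T$ the field is $p_0(z_1)z$, so Lemma 0 on $\mathbb B^n$ gives, locally uniformly,
$$e^t\tilde v(z,t)\to\tilde f^\eta(z):=e^TF(\tilde v(z,T)),\qquad F(z)=\frac z{(1-z_1)^2} .$$
As $F$ is univalent, $\tilde f^\eta\in S^0(\mathbb B^n)$. For $\eta=0$ the field is $p_0(z_1)z$ for all $t$, so $\tilde f^0=F$, and $\tilde f^\eta\to F$ locally uniformly by continuous dependence. The first two equations involve only $\tilde v_1,\tilde v_2$, so $\tilde f_1^\eta(z)=f_1^\eta(z_1,z_2)$. The coefficient of $z_1^m$ is therefore the same as for $n=2$, namely $m+Q\eta^2+O(\eta^3)$ with the same $Q>0$. This proves Theorem 1 for all $n\ge2$. $\blacksquare$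

## Growth in $S^0$ and an upper bound for $\sup|b^1_{m,0}|$

The supremum exceeds $m$, but it is finite, with an explicit bound.

**Proposition 2.** Let $A_m=\sup_{f\in S^0(\mathbb B^2)}|b^1_{m,0}|$. Then
$$m<A_m\le\Big(\frac{m+1}2\Big)^2\Big(\frac{m+1}{m-1}\Big)^{m-1}\qquad(m\ge3).$$

*Proof.* The lower bound is Theorem 1. For the upper bound we first estimate the speed of contraction of the flow. Let $h\in\mathcal M$ and $|a|=1$. The function $\zeta\mapsto\langle h(\zeta a),a\rangle/\zeta$ on $\mathbb D$ has value $\langle a,a\rangle=1$ at $0$, and its real part is $\mathrm{Re}\,\langle h(\zeta a),\zeta a\rangle/|\zeta|^2\ge0$. Harnack's inequality gives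
$$\mathrm{Re}\,\langle h(z),z\rangle\ge|z|^2\,\frac{1-|z|}{1+|z|} .$$
Let $v$ be as in Definition 3, $z\ne0$, $r(t)=|v(z,t)|$. While $r>0$, we have $r\dot r=-\mathrm{Re}\,\langle h(v,t),v\rangle$ for a.e. $t$, so $\dot r\le-r\frac{1-r}{1+r}$ and
$$\frac{d}{dt}\log\frac r{(1-r)^2}=\frac{1+r}{r(1-r)}\,\dot r\le-1 .$$
Hence
$$e^t|v(z,t)|\le\frac{e^tr(t)}{(1-r(t))^2}\le\frac{|z|}{(1-|z|)^2} .$$
(As $r$ is nonincreasing, if it reached $0$ it would stay there, and the inequality between the first and last terms would be trivial.) Letting $t\to\infty$,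
$$|f(z)|\le\frac{|z|}{(1-|z|)^2}\qquad(f\in S^0). \tag{17}$$
Now apply Cauchy's estimate to $f_1(\zeta,0)$ on $|\zeta|=\varrho=\frac{m-1}{m+1}$, where $1-\varrho=\frac2{m+1}$:
$$|b^1_{m,0}|\le\varrho^{-m}\frac{\varrho}{(1-\varrho)^2}=\Big(\frac{m+1}{m-1}\Big)^{m-1}\Big(\frac{m+1}2\Big)^2 .\qquad\square$$

The argument does not determine the exact value of $A_m$.
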